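\title{Small maximal gradient vector fields and the connectivity of the Morse complex}

\begin{abstract}
The Morse complex $\mathcal M(\Delta)$ of a finite simplicial complex $\Delta$ has the gradient vector fields on $\Delta$ as its simplices. Let $h$ be the number of edges and $d$ the maximum degree of the Hasse diagram of $\Delta$. Scoville and Zaremsky proved that $\mathcal M(\Delta)$ is connected if $h\ge 2d+1$ and simply connected if $h\ge 4d+1$. We show that $h\ge 2md+1$ does not in general imply that $\mathcal M(\Delta)$ is $(m-1)$-connected, and that no constant in place of $2$ repairs the implication: for $\delta\ge 3$, $C<(\delta+1)/9$ and all large $m$ there is a $\delta$-dimensional complex with $h\ge Cmd+1$ and $\widetilde H_{m-1}(\mathcal M(\Delta);\mathbb Z)\ne0$. In the other direction, $h\ge 2(\delta+2)md+1$ implies $(m-1)$-connectedness in dimension at most $\delta$. The best constant therefore grows linearly with the dimension.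
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Delta$ be a finite simplicial complex. Its simplices, or faces, are non-empty unless we say otherwise. The \emph{size} $|\sigma|=\dim\sigma+1$ of a face is its number of vertices, and a \emph{facet of $\tau$} is a face of $\tau$ of codimension one. The \emph{Hasse diagram} $\mathcal H(\Delta)$ is the graph whose vertices are the faces of $\Delta$, with an edge between $\sigma$ and $\tau$ whenever $\sigma$ is a facet of $\tau$. We write this edge as a pair $(\sigma,\tau)$ with \emph{source} $\sigma$ and \emph{target} $\tau$; such pairs are also called primitive discrete vector fields. Let $h(\Delta)$ be the number of edges of $\mathcal H(\Delta)$ and $d(\Delta)$ its maximum degree.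

A \emph{discrete vector field} $V$ is a matching in $\mathcal H(\Delta)$: a set of pairs in which every face occurs at most once. A \emph{$V$-path} is a sequence $\sigma_0,\tau_0,\sigma_1,\tau_1,\dots,\tau_{r-1},\sigma_r$ in which $(\sigma_i,\tau_i)\in V$ and $\sigma_{i+1}$ is a facet of $\tau_i$ different from $\sigma_i$. It is a \emph{$V$-cycle} if $r\ge1$ and $\sigma_r=\sigma_0$. A \emph{gradient vector field}, or \emph{gradient field}, is a discrete vector field without $V$-cycles. A single pair is a gradient field, and so is every subset of a gradient field. Hence the non-empty gradient fields are the simplices of a simplicial complex whose vertices are the edges of $\mathcal H(\Delta)$. This is the \emph{Morse complex} $\mathcal M(\Delta)$. A space is \emph{$(m-1)$-connected} if it is non-empty and $\pi_i$ vanishes for $0\le i\le m-1$ at every basepoint; thus $(-1)$-connected means non-empty.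

Scoville and Zaremsky \cite{SZ} proved that $\mathcal M(\Delta)$ is connected if $h(\Delta)\ge 2d(\Delta)+1$ and simply connected if $h(\Delta)\ge4d(\Delta)+1$. The following question comes from the same work.

\begin{quote}
\textbf{Question.} Is $\mathcal M(\Delta)$ $(m-1)$-connected for every positive integer $m$ and every finite simplicial complex $\Delta$ with $h(\Delta)\ge 2m\,d(\Delta)+1$?
\end{quote}

Two observations explain the shape of the hypothesis. First, $V$-paths stay in one connected component of $\Delta$, so a set of pairs on a disjoint union is a gradient field exactly when its two parts are; that is,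
\begin{equation}\label{eq:join}
\mathcal M(\Delta\sqcup\Delta')=\mathcal M(\Delta)*\mathcal M(\Delta'),
\end{equation}
the join, whose simplices are the non-empty unions of a simplex or the empty set from each side. For a single edge $ab$ the Morse complex consists of the two points $(a,ab)$ and $(b,ab)$, which are not adjacent because they share $ab$. For $m$ disjoint edges it is therefore a join of $m$ copies of $S^0$, a sphere $S^{m-1}$, while $h=2m=md$. So the hypothesis has to grow at least linearly in $m$. Second, an edge of $\mathcal H(\Delta)$ shares a face with at most $2d-1$ edges, itself included. If $h\ge 2md+1$, a matching with at most $m$ pairs meets at most $m(2d-1)<h$ edges and can be extended to a larger matching. If the ban on cycles cost nothing more, every simplex of $\mathcal M(\Delta)$ of dimension at most $m-1$ would lie in an $m$-simplex, and one would expect to have room to fill all spheres up to dimension $m-1$. This suggests the answer yes, in line with the cases $m=1,2$. The answer is no.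

\begin{theorem}\label{thm:A}
Let $\delta\ge3$ be an integer and $C<(\delta+1)/9$ a real number. There is an $m_1$ such that for every $m\ge m_1$ there is a $\delta$-dimensional finite simplicial complex $\Delta$ with
\[
h(\Delta)\ge C\,m\,d(\Delta)+1\qquad\text{and}\qquad \widetilde H_{m-1}(\mathcal M(\Delta);\mathbb Z)\ne0 .
\]
In particular $\mathcal M(\Delta)$ is not $(m-1)$-connected.
\end{theorem}

Since $19/9>2$, the choice $C=2$, $\delta=18$ answers the Question in the negative for every sufficiently large $m$, already in dimension $18$. For an arbitrary real $C$ one may take any $\delta\ge3$ with $\delta+1>9C$, so no constant in place of $2$ makes the implication true. What survives is a bound quadratic in $d$, or a bound linear in $d$ whose constant depends on the dimension.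

\begin{theorem}\label{thm:B}
Let $m\ge1$ and $d=d(\Delta)$. Suppose that $h(\Delta)\ge\frac{d^2+6d+1}{2}\,m+1$, or that $\dim\Delta\le\delta$ with $\delta\ge1$ and $h(\Delta)\ge2(\delta+2)\,m\,d+1$. Then $\mathcal M(\Delta)$ is $(m-1)$-connected.
\end{theorem}

Let $c_\delta$ be the infimum of the constants $c$ such that, for all $m\ge1$ and all $\Delta$ with $\dim\Delta\le\delta$, the inequality $h(\Delta)\ge c\,m\,d(\Delta)+1$ implies that $\mathcal M(\Delta)$ is $(m-1)$-connected. By Theorem~\ref{thm:A} no $c<(\delta+1)/9$ has this property, and by Theorem~\ref{thm:B} the constant $2(\delta+2)$ has it.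

\begin{corollary}\label{cor:c}
For $\delta\ge3$ we have $\frac{\delta+1}{9}\le c_\delta\le 2(\delta+2)$.
\end{corollary}

Both theorems come from one count. A pair may fail to extend a gradient field $V$ because it shares a face with $V$, or because it closes a cycle. Section~\ref{sec:block} shows that each pair of $V$ is responsible for at most $(\delta+2)d$ failures of both kinds together, rather than $2d$, and Section~\ref{sec:B} turns this into Theorem~\ref{thm:B}. The rest of the paper shows that the factor $\delta$ is real. We build a maximal gradient field with few pairs, which blocks most edges of $\mathcal H(\Delta)$ by cycles, and a sphere in $\mathcal M(\Delta)$ through the corresponding maximal simplex. Section~\ref{sec:frames} shows that such a sphere is not a boundary, Section~\ref{sec:completion} reduces its construction to the two top sizes of faces, Section~\ref{sec:core} carries out the construction there, and Section~\ref{sec:count} contains the count.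

\section{The two ways to block a pair}\label{sec:block}

We write unions of faces and vertices by juxtaposition: $ab=\{a,b\}$, $\sigma\alpha=\sigma\cup\{\alpha\}$. For a discrete vector field $V$ and a source $\sigma$ of $V$, let $V(\sigma)$ be the target paired with $\sigma$. For sources $\sigma\ne\rho$ of $V$ we draw an \emph{arc} $\sigma\to\rho$ if $\rho$ is a facet of $V(\sigma)$. In a $V$-cycle all the $\sigma_i$ are sources, so a $V$-cycle is a closed walk along arcs, and $V$ is a gradient field if and only if this digraph has no directed cycle. Arcs join faces of equal size, so acyclicity can be checked one size at a time.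

\begin{example}\label{ex:triangle}
Let $\Delta$ be the boundary of a triangle $abc$. Then $\mathcal H(\Delta)$ is the hexagon $a,ab,b,bc,c,ca$, with $h=6$ and $d=2$. In any complex a matching with two pairs is a gradient field, because arcs $\sigma\to\rho\to\sigma$ would force $V(\sigma)=\sigma\cup\rho=V(\rho)$. The two perfect matchings of the hexagon are cycles. So every matching with two pairs is a maximal gradient field here, but for different reasons. The field $\{(a,ab),(c,bc)\}$ shares a face with each of the other four edges: $ab$ with $(b,ab)$, $bc$ with $(b,bc)$, $c$ with $(c,ca)$, and $a$ with $(a,ca)$. The field $\{(a,ab),(b,bc)\}$ shares no face with $(c,ca)$, which is blocked only by the cycle $c,ca,a,ab,b,bc,c$.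
\end{example}

A cycle that blocks a pair can be long, but its last step is local: the source of the blocked pair is a facet of a target of $V$. This leads to the following neighborhood. Let $E$ be the edge set of $\mathcal H(\Delta)$. For $\varphi=(\sigma,\tau)\in E$ let $N(\varphi)\subseteq E$ consist of all edges that contain $\sigma$ or $\tau$, and all edges whose source is a facet of $\tau$. For $V\subseteq E$ put $N(V)=\bigcup_{\psi\in V}N(\psi)$; then $V\subseteq N(V)$.

\begin{lemma}\label{lem:size}
Let $d=d(\Delta)$ and $\varphi\in E$. Then $|N(\varphi)|\le\frac{d^2+6d+1}{4}$. If $\dim\Delta\le\delta$ with $\delta\ge1$, then $|N(\varphi)|\le(\delta+2)d$.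
\end{lemma}

\begin{proof}
Let $\varphi=(\sigma,\tau)$ and $a=|\tau|\ge2$. The edges going up from the $a$ facets of $\tau$ include all edges down from $\tau$ and all edges up from $\sigma$. So every edge of $N(\varphi)$ goes up from a facet of $\tau$, down from $\sigma$, or up from $\tau$. Since $a$ edges go down from $\tau$, at most $d-a$ go up from it.

If $a\ge3$, each facet of $\tau$ has $a-1$ edges going down and so at most $d-a+1$ going up. Hence
\[
|N(\varphi)|\le a(d+1-a)+(a-1)+(d-a)=a(d+1-a)+d-1 .
\]
This is at most $\frac{(d+1)^2}{4}+d=\frac{d^2+6d+1}{4}$, and it is at most $(a+1)d\le(\delta+2)d$ because $a\le\delta+1$.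

If $a=2$, the facets of $\tau$ are vertices, with no edges going down, and $|N(\varphi)|\le 2d+(d-2)=3d-2$. Now $\frac{d^2+6d+1}{4}-(3d-2)=\frac{(d-3)^2}{4}\ge0$, and $3d-2\le(\delta+2)d$ because $\delta\ge1$.
\end{proof}

The next lemma says that an edge outside $N(V)$ extends $V$, and that it still does so after $V$ has been enlarged by pairs that stay away from $N(V)$ and $N(\varphi)$.

\begin{lemma}\label{lem:extend}
Let $V\subseteq U$ be gradient fields and let $\varphi\in E\setminus N(V)$ with $\varphi\notin U$. If $U\setminus V$ is disjoint from $N(V)\cup N(\varphi)$, then $U\cup\{\varphi\}$ is a gradient field.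
\end{lemma}

\begin{proof}
If $\varphi$ shared a face with some $\psi\in V$, then $\varphi\in N(\psi)\subseteq N(V)$. If it shared a face with some $\psi\in U\setminus V$, then $\psi\in N(\varphi)$. Both are excluded, so $U\cup\{\varphi\}$ is a matching.

Suppose it has a cycle. The cycle uses $\varphi$, since $U$ has none. Start at $\varphi$ and stop at the first return. This gives pairs $\psi_0=\varphi,\psi_1,\dots,\psi_n=\varphi$ with $\psi_1,\dots,\psi_{n-1}\in U$, in which the source of $\psi_{i+1}$ is a facet of the target of $\psi_i$; thus $\psi_{i+1}\in N(\psi_i)$. Consecutive sources differ, so $n\ge2$. The pair $\psi_1$ lies in $U\cap N(\varphi)$, hence in $V$. If $\psi_i\in V$ and $i+1\le n-1$, then $\psi_{i+1}$ lies in $U\cap N(V)$, hence in $V$. So $\psi_{n-1}\in V$ and $\varphi=\psi_n\in N(V)$, a contradiction.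
\end{proof}

\begin{remark}\label{rem:maximal}
Taking $U=V$, we see that a maximal gradient field $V$ satisfies $N(V)=E$, so $h\le(\delta+2)\,|V|\,d$ in dimension at most $\delta$. Of these edges at most $(2d-1)|V|$ share a face with $V$. A maximal gradient field with $h/(|V|d)$ much larger than $2$ must therefore block most edges $(\sigma,\tau)$ by cycles: $\sigma$ and $\tau$ are both unmatched, and a $V$-path leads from a facet of $\tau$ to a target containing $\sigma$.
\end{remark}

\section{A sufficient condition for connectivity}\label{sec:B}

We use two standard facts about a simplicial complex $X$. If $X$ is $n$-connected with $n\ge0$, then $\widetilde H_i(X;\mathbb Z)=0$ for $i\le n$; conversely, if $X$ is simply connected and $\widetilde H_i(X;\mathbb Z)=0$ for $i\le n$, then $X$ is $n$-connected. Both are forms of the Hurewicz theorem.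

\begin{lemma}\label{lem:cone}
Let $v$ be a vertex of a simplicial complex $K'$, let $K$ be the subcomplex of simplices not containing $v$, and let $J$ be the link of $v$. Let $c\ge1$. If $K$ is $(c-1)$-connected and $J$ is $(c-2)$-connected, then $K'$ is $(c-1)$-connected.
\end{lemma}

\begin{proof}
We have $K'=K\cup(v*J)$ and $K\cap(v*J)=J$, and the cone $v*J$ is contractible. Since $K$ is connected and $J$ is non-empty, $K'$ is connected; this is the case $c=1$. Let $c\ge2$. Then $J$ is connected, and by van Kampen's theorem $\pi_1(K')$ is generated by the images of the trivial groups $\pi_1(K)$ and $\pi_1(v*J)$. In the Mayer--Vietoris sequence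
\[
\widetilde H_i(K)\oplus\widetilde H_i(v*J)\longrightarrow\widetilde H_i(K')\longrightarrow\widetilde H_{i-1}(J)
\]
the outer terms vanish for $1\le i\le c-1$. The Hurewicz theorem finishes the proof.
\end{proof}

The plan is to start from a cone inside $\mathcal M(\Delta)$ and add the remaining vertices one by one. The links that arise are links of gradient fields inside the part built so far, so the induction has to run over a family that records both a field and a set of permitted edges. For a gradient field $V$, possibly empty, and $F\subseteq E$, let $K(V,F)$ be the simplicial complex of all non-empty $X\subseteq F\setminus V$ such that $V\cup X$ is a gradient field. Then $K(\emptyset,E)=\mathcal M(\Delta)$.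

\begin{proposition}\label{prop:K}
Let $Q$ be a real number with $|N(\varphi)|\le Q$ for all $\varphi\in E$, and let $c\ge0$ be an integer. If $|F\setminus N(V)|\ge2Qc+1$, then $K(V,F)$ is $(c-1)$-connected.
\end{proposition}

\begin{proof}
We use induction on $c$, for all $V$ and $F$ at once. Choose $\varphi\in F\setminus N(V)$. Then $\varphi\notin V$, and Lemma~\ref{lem:extend} with $U=V$ shows that $\varphi$ is a vertex of $K(V,F)$. This settles $c=0$.

Let $c\ge1$ and put $F_0=\bigl(F\setminus(N(V)\cup N(\varphi))\bigr)\cup\{\varphi\}$. If $X$ is a simplex of $K(V,F_0)$ not containing $\varphi$, Lemma~\ref{lem:extend} applies to $U=V\cup X$ and shows that $X\cup\{\varphi\}$ is a simplex too. So $K(V,F_0)$ is a cone with apex $\varphi$, and is contractible.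

Let $\psi_1,\dots,\psi_n$ be the elements of $F\setminus F_0$ and $F_i=F_0\cup\{\psi_1,\dots,\psi_i\}$. We show by induction on $i$ that $K(V,F_i)$ is $(c-1)$-connected. If $\psi_i\in V$, or if $V\cup\{\psi_i\}$ is not a gradient field, then no simplex of $K(V,F_i)$ contains $\psi_i$ and $K(V,F_i)=K(V,F_{i-1})$. Otherwise $\psi_i$ is a vertex of $K(V,F_i)$, the simplices not containing it form $K(V,F_{i-1})$, and its link is $K(V\cup\{\psi_i\},F_{i-1})$. Since $F_{i-1}\supseteq F\setminus(N(V)\cup N(\varphi))$,
\[
\bigl|F_{i-1}\setminus N(V\cup\{\psi_i\})\bigr|\ \ge\ |F\setminus N(V)|-|N(\varphi)|-|N(\psi_i)|\ \ge\ 2Q(c-1)+1 .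
\]
The link is $(c-2)$-connected by the induction on $c$, and Lemma~\ref{lem:cone} applies. For $i=n$ we obtain $K(V,F)$.
\end{proof}

Each step of the induction gives up two neighborhoods, that of the cone point and that of the added vertex; this is the source of the factor $2$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Apply Proposition~\ref{prop:K} with $V=\emptyset$, $F=E$ and $c=m$. As $N(\emptyset)=\emptyset$, the hypothesis reads $h(\Delta)\ge2Qm+1$. By Lemma~\ref{lem:size} we may take $Q=\frac{d^2+6d+1}{4}$, and $Q=(\delta+2)d$ if $\dim\Delta\le\delta$.
\end{proof}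

\section{Spheres through a maximal simplex}\label{sec:frames}

A maximal simplex of small dimension does not by itself obstruct connectivity; it may be a leaf of a contractible complex. It does so once it lies on a cycle. The simplest cycles to build are boundaries of cross-polytopes, since they only ask for an alternative to each pair.

\begin{definition}\label{def:frame}
An \emph{$m$-frame} of $\Delta$ is a list of $2m$ distinct edges $\varphi_1,\varphi_1',\dots,\varphi_m,\varphi_m'$ of $\mathcal H(\Delta)$ such that every choice of one edge from each set $\{\varphi_i,\varphi_i'\}$ is a gradient field, and $\{\varphi_1,\dots,\varphi_m\}$ is a maximal gradient field. The $\varphi_i$ are the \emph{main} pairs and the $\varphi_i'$ the \emph{alternative} pairs.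
\end{definition}

\begin{lemma}\label{lem:frame}
\begin{enumerate}
\item[(a)] If $\Delta$ has an $m$-frame, then $\widetilde H_{m-1}(\mathcal M(\Delta);\mathbb Z)\ne0$, and $\mathcal M(\Delta)$ is not $(m-1)$-connected.
\item[(b)] If $\Delta$ has an $m$-frame and $\Delta'$ has an $m'$-frame, then $\Delta\sqcup\Delta'$ has an $(m+m')$-frame.
\item[(c)] A single edge has a $1$-frame.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The $2^m$ choices generate a subcomplex of $\mathcal M(\Delta)$ whose simplices are the non-empty sets containing at most one edge from each $\{\varphi_i,\varphi_i'\}$. This is the join of $m$ copies of $S^0$, the boundary of a cross-polytope, a triangulation of $S^{m-1}$. Its fundamental cycle $z$ in reduced simplicial homology has coefficient $\pm1$ on each of its $(m-1)$-simplices, in particular on $\{\varphi_1,\dots,\varphi_m\}$. This simplex is a face of no $m$-simplex of $\mathcal M(\Delta)$, so it has coefficient $0$ in every boundary. Hence $z$ is not a boundary. The second claim follows from the Hurewicz theorem.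

(b) Concatenate the lists. By \eqref{eq:join} every choice is a gradient field, and a union of maximal simplices of the two factors is a maximal simplex of the join.

(c) For the edge $ab$ take $\varphi_1=(a,ab)$ and $\varphi_1'=(b,ab)$. The only edge that could extend $\{\varphi_1\}$ is $\varphi_1'$, which shares $ab$ with it.
\end{proof}

\begin{example}\label{ex:triframe}
In the triangle boundary of Example~\ref{ex:triangle} put
\[
\varphi_1=(a,ab),\quad\varphi_1'=(a,ac),\quad\varphi_2=(c,bc),\quad\varphi_2'=(b,bc).
\]
The four choices are matchings with two pairs, hence maximal gradient fields, so this is a $2$-frame. A disjoint union of $r$ triangle boundaries has an $m$-frame with $m=2r$, $d=2$ and $h=6r=\frac32md$. To pass from $\frac32$ to beyond $2$ one needs cycles in the way described in Remark~\ref{rem:maximal}.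
\end{example}

\section{Completing a field in the top two sizes to a frame}\label{sec:completion}

The blocking by cycles will take place among faces of the two largest sizes. A frame asks for more: every pair needs an alternative, and the main field has to be maximal in all sizes. This section supplies both at the cost of two new vertices per size.

Let $k\ge2$, let $\Gamma$ be a $k$-dimensional complex, and let $W$ be a gradient field on $\Gamma$ whose sources have size $k$ and whose targets have size $k+1$. Let $S$ and $T$ be its sets of sources and targets.

\begin{definition}\label{def:safe}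
Let $\sigma\notin S$ be a face of $\Gamma$ of size $k$ and let $\tau\supset\sigma$ have size $k+1$. A \emph{route from $\tau$ to $\sigma$} is a sequence $\rho_1,\dots,\rho_n\in S$, $n\ge1$, with $\rho_1\subset\tau$, arcs $\rho_1\to\rho_2\to\dots\to\rho_n$ of $W$, and $\sigma\subset W(\rho_n)$. The face $\sigma\notin S$ is \emph{safe} if for every face $\tau\supset\sigma$ of $\Gamma$ of size $k+1$, either $\tau\in T$ or there is a route from $\tau$ to $\sigma$. Let $D$ be the set of faces of size $k$ that are neither in $S$ nor safe.
\end{definition}

A route from $\tau$ to $\sigma$ gives a cycle $\sigma,\tau,\rho_1,W(\rho_1),\dots,\rho_n,W(\rho_n),\sigma$ in every discrete vector field that contains $W\cup\{(\sigma,\tau)\}$; here $\rho_1\ne\sigma\ne\rho_n$ because $\sigma\notin S$. So a safe face can be left unmatched: within $\Gamma$ it is the source of no pair in a gradient field containing $W$. The faces in $D$ and the faces of smaller size we simply match, using new vertices.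

The model is Example~\ref{ex:triframe} with $b=\alpha$, $c=\beta$. A face $\sigma$ of size $j$ that has to be matched receives two new cofaces $\sigma\alpha$ and $\sigma\beta$, one as main target and one as alternative. This creates new faces $s\alpha$ and $s\beta$ of size $j$. They are handled together by the face $s\alpha\beta$, whose source is $s\beta$ in the main pair and $s\alpha$ in the alternative one. In the main field $s\alpha$ is unmatched, but all its cofaces are targets; $\sigma\beta$ is unmatched, but all its facets are sources. A face $\sigma\in S$ already has a main target, so it receives only $\sigma\beta$: a face $\sigma\alpha$ would be an unmatched coface of the unmatched faces $s\alpha$. Safe faces receive no new coface, so that they remain blocked. The new faces of smaller size are dealt with at the next stage, so we work downward in $j$.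

\medskip\noindent\textbf{The complex.} Put $\Gamma_{k+1}=\Gamma$. For $j=k,k-1,\dots,1$ define $\Gamma_j\supset\Gamma_{j+1}$ as follows. Let $\Sigma^\alpha_k=D$ and $\Sigma^\beta_k=S\cup D$, and for $j<k$ let $\Sigma^\alpha_j=\Sigma^\beta_j$ be the set of all faces of $\Gamma_{j+1}$ of size $j$. Take two new vertices $\alpha_j,\beta_j$, and let $\Gamma_j$ consist of $\Gamma_{j+1}$ and
\begin{itemize}
\item the sets $s\alpha_j$, $s\beta_j$, $s\alpha_j\beta_j$ for $s\in\Gamma_{j+1}\cup\{\emptyset\}$ with $|s|\le j-1$;
\item the sets $\sigma\alpha_j$ for $\sigma\in\Sigma^\alpha_j$ and $\sigma\beta_j$ for $\sigma\in\Sigma^\beta_j$.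
\end{itemize}
A proper non-empty subset of one of these sets either avoids $\alpha_j,\beta_j$ and lies in $\Gamma_{j+1}$, or meets $\Gamma_{j+1}$ in at most $j-1$ vertices and is on the first list. So $\Gamma_j$ is a simplicial complex. The faces added at stage $j$ contain $\alpha_j$ or $\beta_j$ and have size at most $j+1$. The \emph{completion} $\Delta=\Gamma_1$ has dimension $k$ and $2k$ more vertices than $\Gamma$.

\medskip\noindent\textbf{The pairs.} For each index in the left column we define a main and an alternative pair; here $1\le j\le k$.
\[
\begin{array}{l|ll}
\text{index} & \text{main} & \text{alternative}\\ \hline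
\sigma\in S & (\sigma,W(\sigma)) & (\sigma,\sigma\beta_k)\\
\sigma\in\Sigma^\alpha_j & (\sigma,\sigma\alpha_j) & (\sigma,\sigma\beta_j)\\
s\in\Gamma_{j+1}\cup\{\emptyset\},\ |s|=j-1 & (s\beta_j,\,s\alpha_j\beta_j) & (s\alpha_j,\,s\alpha_j\beta_j)
\end{array}
\]
A pair has \emph{level} $j$ if its source has size $j$; the first row has level $k$ and the other two have level $j$. Let $f_i(X)$ be the number of faces of size $i$ of a complex $X$, with $f_0(X)=1$.

\begin{proposition}\label{prop:completion}
The pairs in the table form an $m$-frame of $\Delta$ with
\begin{equation}\label{eq:m}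
m=|S|+|D|+f_{k-1}(\Gamma)+\sum_{j=1}^{k-1}\bigl(f_j(\Gamma_{j+1})+f_{j-1}(\Gamma_{j+1})\bigr).
\end{equation}
\end{proposition}

\begin{proof}
The first row has $|S|$ indices, the second has $|D|$ for $j=k$ and $f_j(\Gamma_{j+1})$ for $j<k$, and the third has $f_{j-1}(\Gamma_{j+1})$ for each $j$. This gives \eqref{eq:m}.

\emph{The pairs are distinct, and every choice is a matching.} Fix a level $j$. An index $\sigma$ uses the source $\sigma\in\Gamma_{j+1}$, and an index $s$ uses the source $s\alpha_j$ or $s\beta_j$; as $S\cap D=\emptyset$, different indices use different sources. They also use different targets: the targets $W(\sigma)\in\Gamma$ are distinct, and the index of any other target is recovered by deleting $\alpha_j$ and $\beta_j$. The two pairs of one index differ, so all $2m$ pairs are distinct. A target of level $j$ has size $j+1$ and could only coincide with a source of level $j+1$, which requires $j<k$. But then the target contains $\alpha_j$ or $\beta_j$, while all sources of level $j+1$ lie in $\Gamma_{j+1}$.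

\emph{Every choice is acyclic.} Fix a choice and a level $j$. The facets of $s\alpha_j\beta_j$ are $s\alpha_j$ and $s\beta_j$, of which only one is a source in the choice, and faces containing both $\alpha_j$ and $\beta_j$, which are not sources of level $j$. So no arc leaves a source from the third row. The facets of $\sigma\alpha_j$ other than $\sigma$ have the form $s\alpha_j$, and those of $\sigma\beta_j$ have the form $s\beta_j$; so arcs from a source $\sigma$ with such a target lead only to the third row. A directed cycle can therefore only pass through sources $\sigma\in S$ whose chosen target is $W(\sigma)$, and then it is a directed cycle of $W$. There is none.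

\emph{The main field $V$ is maximal.} Suppose that $(\sigma,\tau)\notin V$ and $V\cup\{(\sigma,\tau)\}$ is a gradient field. Then $\sigma$ and $\tau$ are unmatched in $V$. Let $j=|\sigma|$, so $1\le j\le k$. The stages $i<j$ add only faces of size at most $j$, so $\tau\in\Gamma_j$ and hence $\sigma\in\Gamma_j$. There are three cases.

If $\sigma\in\Gamma_{j+1}$ and $j<k$, then $\sigma\in\Sigma^\alpha_j$ is a source of $V$, a contradiction.

If $\sigma\in\Gamma$ and $j=k$, then $\sigma\notin S\cup D$ because $\sigma$ is unmatched, so $\sigma$ is safe. The faces $\sigma\alpha_k$ and $\sigma\beta_k$ exist only for $\sigma\in S\cup D$, so $\tau\in\Gamma$; and $\tau\notin T$ because $\tau$ is unmatched and $W\subseteq V$. Thus there is a route from $\tau$ to $\sigma$, and $V\cup\{(\sigma,\tau)\}$ has a cycle, a contradiction.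

If $\sigma\in\Gamma_j\setminus\Gamma_{j+1}$, then either $\sigma=s\beta_j$ with $s\in\Gamma_{j+1}\cup\{\emptyset\}$, $|s|=j-1$, which is a source of $V$, or $\alpha_j\in\sigma\subset\tau$. The faces of $\Gamma_j$ of size $j+1$ that contain $\alpha_j$ are $\rho\alpha_j$ with $\rho\in\Sigma^\alpha_j$ and $s\alpha_j\beta_j$ with $|s|=j-1$. All of them are targets of $V$, so $\tau$ is matched, a contradiction.
\end{proof}

In \eqref{eq:m}, $|S|+|D|$ is the number of faces of $\Gamma$ of size $k$ that are not safe, and the other terms count faces of size at most $k-1$, which will be of lower order. What remains is to find $(\Gamma,W)$ with many edges in the Hasse diagram and few faces of size $k$ that are not safe.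

\section{The core complex}\label{sec:core}

\subsection{The design}

Fix $l\ge1$, put $k=l+2$, and let $q$ be large. Take three classes $Y,B,A$ of about $q$ vertices each, and consider the faces $yy'bt$ with two vertices $y,y'$ in $Y$, one vertex $b$ in $B$, and an $l$-subset $t$ of $A$. In the unit $u=q^{l+2}/l!$ there are about $qu/2$ of them. Their facets are of three kinds: about $u/2$ faces $yy't$, about $u$ faces $ybt$, and about $lu/2$ faces $yy'bt'$ with $|t'|=l-1$. We allow the first two kinds as sources and make almost all faces of the third kind safe. Then only a fraction of about $3/(l+3)$ of the facets contributes to $m$.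

A route from $\tau=yy'bt$ will \emph{enter} at the facet $yy't$, and a route to $\sigma=yy'bt'$ will \emph{exit} at a target $yy'bt_1$ with $t_1\supset t'$ and with a source of the form $ybt_1$. Three constraints shape the construction.

\emph{Entrances and exits must not touch.} If $yy't$ is a source from which the target $yy'bt$ can be reached, then $W$ itself has a cycle. So for each $t$ we choose a graph $H_t$ on $Y$. If $yy'$ is an edge of $H_t$, then $yy't$ is not a source and all faces $yy'bt$ are targets. Otherwise $yy't$ is an entrance.

\emph{Every $\sigma$ needs an exit.} For given $t$ there are about $q^2$ sources $ybt$, so $H_t$ can have only about $q$ edges. The roughly $q$ graphs $H_t$ with $t\supset t'$ must then cover the roughly $q^2/2$ pairs in $Y$. We label vertices by residues modulo $q$ and let $H_t$ contain all pairs whose sum is the sum of $t$.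

\emph{Every entrance must lead to every exit, at negligible cost.} We take $H_t$ to be a Hamiltonian path and thread all exits with the same $t$ on one long $W$-path, the snake of $t$. All entrances are led to one face, and from this face one can reach the start of every snake. Two marker vertices $\omega$ and $\zeta$ keep the inward and the outward traffic apart.

\subsection{The complex and the field}

Let $l\ge1$, let $q\ge\max(3,l)$ be odd, and $k=l+2$. The vertices are
\[
G=\{g_1,\dots,g_{l+q}\},\quad Y=\{y_a:a\in\mathbb Z/q\}\cup\{y_*\},\quad B=\{b_1,\dots,b_q\},\quad\omega,\quad\zeta .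
\]
Split $G$ into $L=\{g_1,\dots,g_l\}$ and $A=\{g_{l+1},\dots,g_{l+q}\}$. The indices of the elements of $A$ represent each residue modulo $q$ exactly once. For a subset $t\subseteq A$ let $x(t)\in\mathbb Z/q$ be the sum of the indices of its elements. Throughout, $t$ is an $l$-subset of $A$, $t'$ is an $(l-1)$-subset of $A$, and $r$ is an $l$-subset of $G$. Let $\min r$ and $\max r$ be the smallest and largest index in $r$, and put
\[
r^-=r\cup\{g_{\min r-1}\}\ \text{ if }\min r\ge2,\qquad r^+=r\cup\{g_{\max r+1}\}\ \text{ if }\max r<l+q .
\]
The maps $r\mapsto r^-$ and $r\mapsto r^+$ are injective: delete the element of smallest, respectively largest, index. The \emph{tail} of a face is its part in $G$, and the \emph{head} is the rest.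

\medskip\noindent\textbf{The paths $H_t$.} Since $q$ is odd, $2$ is invertible in $\mathbb Z/q$. Let $e=x(t)/2$ and $n_0=(q-1)/2$, and let $H_t$ be the path $v_0,v_1,\dots,v_q$ given by
\[
y_*,\ y_e,\ y_{e+1},\ y_{e-1},\ y_{e+2},\ y_{e-2},\ \dots,\ y_{e+n_0},\ y_{e-n_0}.
\]
The residues $e+i$ with $|i|\le n_0$ exhaust $\mathbb Z/q$, so $H_t$ is a Hamiltonian path on $Y$. If $a\ne a'$ and $a+a'=x(t)$, then $\{a,a'\}=\{e+i,e-i\}$ for some $1\le i\le n_0$. Hence
\begin{equation}\label{eq:sum}
a\neq a',\quad a+a'=x(t)\ \Longrightarrow\ y_ay_{a'}\text{ is an edge of }H_t ,
\end{equation}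
and each residue is the sum of exactly $n_0$ pairs $\{a,a'\}$ with $a\ne a'$.

\medskip\noindent\textbf{The snakes.} For fixed $t$, list the $q(q+1)$ faces $v_jb_it$ row by row, $i=1,\dots,q$, in the order $j=0,\dots,q$ for odd $i$ and $j=q,\dots,0$ for even $i$. Call the list $\rho^t_1,\rho^t_2,\dots$; it begins with $\rho^t_1=y_*b_1t$. The union of two consecutive faces is $v_jv_{j+1}b_it$ within a row, and a \emph{turning face} $vb_ib_{i+1}t$ with $v\in\{v_0,v_q\}$ between two rows. These unions are pairwise distinct, and since every row traverses every edge of $H_t$,
\begin{equation}\label{eq:rows}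
yy'\text{ an edge of }H_t,\ b\in B\ \Longrightarrow\ yy'bt=\rho^t_i\cup\rho^t_{i+1}\text{ for some }i<q(q+1).
\end{equation}

\medskip\noindent\textbf{The field $W$.} It consists of the following pairs, with sources of size $k=l+2$ and targets of size $l+3$. The types are numbered in the order in which a route meets them.
\[
\begin{array}{lll|l}
\text{type} & \text{source} & \text{target} & \text{range}\\ \hline
1\ (\text{entrance}) & yy't & yy'\omega t & y\ne y'\text{ in }Y,\ yy'\text{ not an edge of }H_t\\
2a\ (\text{inward}) & y\omega r & y\omega r^- & y\in Y,\ \min r\ge2\\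
2b & y\omega L & yy_*\omega L & y\in Y,\ y\ne y_*\\
2c & y_*\omega L & y_*\omega\zeta L & \\
3\ (\text{outward}) & y_*\zeta r & y_*\zeta r^+ & \max r<l+q\\
4\ (\text{link}) & y_*r^+ & y_*b_1r^+ & \max r<l+q\\
5\ (\text{snake}) & \rho^t_i & \rho^t_i\cup\rho^t_{i+1} & i<q(q+1)
\end{array}
\]

\medskip\noindent\textbf{The complex $\Gamma$.} It is generated by the \emph{bulk faces} $yy'ct$ with $y\ne y'$ in $Y$ and $c\in B\cup\{\omega\}$, the turning faces, and the targets of types $2$, $3$ and $4$. The targets of type $1$ and the targets of type $5$ within a row are bulk faces, so all pairs of $W$ lie in $\Gamma$. All generators have size $k+1$. Hence $\dim\Gamma=k$, the faces of size $k+1$ are exactly the generators, and every face of size $k$ is a facet of a generator.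

In displays, $\rho\Rightarrow\tau$ means $\tau=W(\rho)$, and $\tau\supset\rho'$ means passing to a facet.

\begin{example}\label{ex:small}
Let $l=1$ and $q=3$, so that sources are triangles and targets are tetrahedra. Here $L=\{g_1\}$ and $A=\{g_2,g_3,g_4\}$. For $t=g_2,g_3,g_4$ we get $x(t)=2,0,1$ and $e=1,0,2$, so
\[
H_{g_2}:\ y_*,y_1,y_2,y_0;\qquad H_{g_3}:\ y_*,y_0,y_1,y_2;\qquad H_{g_4}:\ y_*,y_2,y_0,y_1 .
\]
Consider the triangle $\sigma=y_0y_1b_2$, which is not a source. It lies in three tetrahedra of $\Gamma$. Two of them, $\sigma g_3$ and $\sigma g_4$, are targets by \eqref{eq:rows}. The third, $\tau=\sigma g_2$, is unmatched, and its facet $y_0y_1g_2$ is an entrance because $y_0y_1$ is not an edge of $H_{g_2}$. A route from $\tau$ to $\sigma$ runs inward to $y_*\zeta g_1$, outward to the start of the snake of $g_4$, and along that snake (Figure~\ref{fig:snake}):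
\begin{align*}
&y_0y_1g_2\Rightarrow y_0y_1\omega g_2\supset y_0\omega g_2\Rightarrow y_0\omega g_1g_2\supset y_0\omega g_1\\
&\qquad\Rightarrow y_0y_*\omega g_1\supset y_*\omega g_1\Rightarrow y_*\omega\zeta g_1\supset y_*\zeta g_1,\\
&y_*\zeta g_1\Rightarrow y_*\zeta g_1g_2\supset y_*\zeta g_2\Rightarrow y_*\zeta g_2g_3\supset y_*\zeta g_3\\
&\qquad\Rightarrow y_*\zeta g_3g_4\supset y_*g_3g_4\Rightarrow y_*b_1g_3g_4\supset y_*b_1g_4,\\
&y_*b_1g_4\Rightarrow y_*y_2b_1g_4\supset y_2b_1g_4\Rightarrow y_2y_0b_1g_4\supset y_0b_1g_4\Rightarrow y_0y_1b_1g_4\\
&\qquad\supset y_1b_1g_4\Rightarrow y_1b_1b_2g_4\supset y_1b_2g_4\Rightarrow y_1y_0b_2g_4\supset\sigma .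
\end{align*}
So $\sigma$ is safe. The edge $(\sigma,\tau)$ shares no face with $W$ and is blocked by a cycle alone. The field $W$ itself does not close up, because the facet $y_0y_1g_4$ of the last target is not an entrance.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\node at (0,0.5) {$y_*$}; \node at (1,0.5) {$y_2$}; \node at (2,0.5) {$y_0$}; \node at (3,0.5) {$y_1$};
\node at (-0.6,0) {$b_1$}; \node at (-0.6,-1) {$b_2$}; \node at (-0.6,-2) {$b_3$};
\fill (0,0) circle (1.5pt) (1,0) circle (1.5pt) (2,0) circle (1.5pt) (3,0) circle (1.5pt);
\fill (0,-1) circle (1.5pt) (1,-1) circle (1.5pt) (2,-1) circle (1.5pt) (3,-1) circle (1.5pt);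
\fill (0,-2) circle (1.5pt) (1,-2) circle (1.5pt) (2,-2) circle (1.5pt) (3,-2) circle (1.5pt);
\draw[->] (0.12,0)--(0.88,0); \draw[->] (1.12,0)--(1.88,0); \draw[->] (2.12,0)--(2.88,0);
\draw[->] (3,-0.12)--(3,-0.88);
\draw[->,very thick] (2.88,-1)--(2.12,-1); \draw[->] (1.88,-1)--(1.12,-1); \draw[->] (0.88,-1)--(0.12,-1);
\draw[->] (0,-1.12)--(0,-1.88);
\draw[->] (0.12,-2)--(0.88,-2); \draw[->] (1.12,-2)--(1.88,-2); \draw[->] (2.12,-2)--(2.88,-2);
\end{tikzpicture}
\caption{The snake of $t=\{g_4\}$ for $l=1$, $q=3$. The dot in column $y$ and row $b$ is the triangle $ybg_4$; the columns are ordered along the path $H_{g_4}$. An arrow stands for a pair of $W$: its source is the dot where the arrow starts, and its target is the union of the two triangles that the arrow joins. The thick arrow has target $y_0y_1b_2g_4$.}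
\label{fig:snake}
\end{figure}

\subsection{Acyclicity}

\begin{lemma}\label{lem:acyclic}
$W$ is a gradient field on $\Gamma$.
\end{lemma}

\begin{proof}
\emph{Matching.} The heads of the sources are $yy'$ (type $1$), $y\omega$ (type $2$), $y_*\zeta$ (type $3$), $y_*$ (type $4$) and $yb$ (type $5$). So sources of different types differ; within type $2$, the tail satisfies $\min r\ge2$ in $2a$ and equals $L$ in $2b$ and $2c$. Each source occurs once in its row of the table. The heads of the targets are $yy'\omega$, $y\omega$, $yy_*\omega$, $y_*\omega\zeta$, $y_*\zeta$, $y_*b_1$ in types $1,2a,2b,2c,3,4$, and $yy'b$ or $ybb'$ in type $5$. Equal heads can occur in different rows only for $1$ and $2b$, where the tails $t\subseteq A$ and $L$ differ. Within a row the targets are distinct because $r\mapsto r^\pm$ is injective and the unions along a snake are distinct. Sources and targets have different sizes.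

\emph{Arcs.} The head of every source has at most two elements and contains an element of $Y$. We go through the targets and list the facets, other than the own source, that pass this test.
\begin{itemize}
\item Type $1$, target $yy'\omega t$: the facets $y\omega t$ and $y'\omega t$, of type $2a$.
\item Type $2a$, target $y\omega r^-$: the facets $y\omega r'$ with $r'\ne r$, which have $\min r'=\min r-1$ and are of type $2$ if they are sources; and $yr^-$, which can only be of type $4$.
\item Type $2b$, target $yy_*\omega L$: the facet $y_*\omega L$, of type $2c$; and $yy_*L$, which is not a source since $L\not\subseteq A$.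
\item Type $2c$, target $y_*\omega\zeta L$: the facet $y_*\zeta L$, of type $3$.
\item Type $3$, target $y_*\zeta r^+$: the facets $y_*\zeta r'$ with $r'\ne r$, which have $\max r'=\max r+1$ and are of type $3$ if they are sources; and $y_*r^+$, of type $4$.
\item Type $4$, target $y_*b_1r^+$: the facets $y_*b_1r'$, which can only be of type $5$.
\item Type $5$, target $\rho^t_i\cup\rho^t_{i+1}$: the facet $\rho^t_{i+1}$; and, within a row, $v_jv_{j+1}t$, which is not a source since $v_jv_{j+1}$ is an edge of $H_t$.
\end{itemize}
So no arc decreases the type $1,\dots,5$, and a directed cycle would stay within one type. There are no arcs within type $1$ or type $4$. Within type $2$ an arc either decreases the minimum of the tail or leads from $2b$ to $2c$, keeping the tail $L$, and no arc within type $2$ leaves $2c$; so no cycle is possible. Within type $3$ the maximum of the tail increases, and within type $5$ the set $t$ is fixed and the index $i$ increases.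
\end{proof}

\subsection{Safe faces}

The inward and outward parts of a route change the tail by adding the next vertex on one side and deleting an old vertex. The block $L$ lies entirely to the left of $A$ so that there is always enough room for a complete exchange.

\begin{lemma}\label{lem:slide}
Let $t$ be an $l$-subset of $A$.
\begin{enumerate}
\item[(a)] There are $l$-subsets $t=r_0,r_1,\dots,r_M=L$ of $G$ such that, for $i<M$, $\min r_i\ge2$ and $r_{i+1}$ is obtained from $r_i^-$ by deleting an element of $r_i$.
\item[(b)] There are $l$-subsets $L=r_0,r_1,\dots,r_M=t$ of $G$ with $M\ge1$ such that, for $i<M$, $\max r_i<l+q$ and $r_{i+1}$ is obtained from $r_i^+$ by deleting an element of $r_i$.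
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As long as $\min r_i\ge2$, the set $r_i$ misses $g_1\in L$ and has the same size as $L$, so it has an element outside $L$; delete such an element from $r_i^-$. The minimum drops by one at each step, from $\min t\ge l+1$ to $1$. Thus each element of $L$ is added at some step and never deleted, and the last set equals $L$.

(b) As long as $\max r_i<\max t$, the set $r_i$ misses the last element of $t$ and has the same size as $t$, so it has an element outside $t$; delete such an element from $r_i^+$. The maximum rises by one at each step, from $l$ to $\max t$, where $l<\max t\le l+q$. All indices in $t$ lie between $l+1$ and $\max t$, so each element of $t$ is added at some step and never deleted, and the last set equals $t$.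
\end{proof}

For $\sigma=y_ay_{a'}bt'$ with $a\ne a'$ in $\mathbb Z/q$ and $b\in B$, let $w(\sigma)$ be the element of $A$ whose index is congruent to $a+a'-x(t')$ modulo $q$.

\begin{lemma}\label{lem:safe}
Let $\sigma=y_ay_{a'}bt'$ with $a\ne a'$ in $\mathbb Z/q$ and $b\in B$. If $w(\sigma)\notin t'$, then $\sigma$ is safe.
\end{lemma}

\begin{proof}
Write $y=y_a$, $y'=y_{a'}$. The head of $\sigma$ has three elements, so $\sigma$ is not a source. Let $\tau\supset\sigma$ be a face of size $k+1$, that is, a generator. The only generators whose head contains two elements of $Y$ and an element of $B$ are bulk faces, so $\tau=yy'bt$ with $t\supset t'$. If $yy'$ is an edge of $H_t$, then $\tau$ is a target by \eqref{eq:rows}. Otherwise $yy't\subset\tau$ is a source of type $1$, and we construct a route that starts there.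

\emph{Inward.} Take $t=r_0,\dots,r_M=L$ as in Lemma~\ref{lem:slide}(a). Then $yy't\Rightarrow yy'\omega t\supset y\omega r_0$, and $y\omega r_i\Rightarrow y\omega r_i^-\supset y\omega r_{i+1}$ for $i<M$. Since $y\ne y_*$, we continue with
\[
y\omega L\Rightarrow yy_*\omega L\supset y_*\omega L\Rightarrow y_*\omega\zeta L\supset y_*\zeta L .
\]

\emph{Outward.} Since $w(\sigma)\notin t'$, the set $t_1=t'\cup\{w(\sigma)\}$ is an $l$-subset of $A$. Take $L=r_0,\dots,r_M=t_1$ as in Lemma~\ref{lem:slide}(b). Then $y_*\zeta r_i\Rightarrow y_*\zeta r_i^+\supset y_*\zeta r_{i+1}$ for $i<M-1$, and finally, since $t_1\subset r_{M-1}^+$,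
\[
y_*\zeta r_{M-1}\Rightarrow y_*\zeta r_{M-1}^+\supset y_*r_{M-1}^+\Rightarrow y_*b_1r_{M-1}^+\supset y_*b_1t_1=\rho^{t_1}_1 .
\]

\emph{Along the snake.} By the choice of $w(\sigma)$ we have $x(t_1)=a+a'$. By \eqref{eq:sum} and \eqref{eq:rows}, $yy'bt_1=W(\rho^{t_1}_i)$ for some $i$. The arcs $\rho^{t_1}_1\to\dots\to\rho^{t_1}_i$ lead to this source, and its target contains $\sigma$.

In all three parts each facet chosen is a source different from the preceding one, so the concatenation is a route from $\tau$ to $\sigma$.
\end{proof}

If $w(\sigma)\in t'$, no $l$-set $t\supset t'$ has $x(t)=a+a'$, and \eqref{eq:sum} provides no exit. We make no claim about such faces; they are few, and the completion matches them if necessary.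

\section{Counting and the proof of Theorem~\ref{thm:A}}\label{sec:count}

Let $\Delta_{l,q}$ be the completion of $(\Gamma,W)$ from Section~\ref{sec:completion}. It has dimension $l+2$ and, by Proposition~\ref{prop:completion} and Lemma~\ref{lem:acyclic}, an $m$-frame with $m=m_{l,q}$ given by \eqref{eq:m}. We fix $l$ and let $q\to\infty$ through odd numbers; the constants in $O(\cdot)$ depend on $l$ only. We use $\binom ql=\frac{q^l}{l!}(1+O(1/q))$ and again the unit $u=q^{l+2}/l!$.

\begin{proposition}\label{prop:count}
For $\Delta=\Delta_{l,q}$ and $m=m_{l,q}$,
\[
d(\Delta)\le3q+3l+7,\qquad h(\Delta)\ge\tfrac{l+3}{2}\,qu\,(1+O(1/q)),\qquad m\le\tfrac32\,u\,(1+O(1/q)).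
\]
Consequently $\dfrac{h(\Delta)}{m\,d(\Delta)}\ge\dfrac{l+3}{9}\,(1+O(1/q))$.
\end{proposition}

\begin{proof}
\emph{Degree.} The complex $\Delta$ has $n=(l+q)+(q+1)+q+2+2(l+2)=3q+3l+7$ vertices. A vertex has at most $n-1$ neighbors in $\mathcal H(\Delta)$, and a face of size $a\ge2$ has $a$ facets and at most $n-a$ cofaces of size $a+1$. So $d(\Delta)\le n$.

\emph{Edges.} There are $\binom{q+1}2(q+1)\binom ql=\frac12qu(1+O(1/q))$ bulk faces, and $l+3$ edges go down from each.

\emph{Pairs.} Apart from $|S|+|D|$, the sum \eqref{eq:m} has $2(k-1)+1=2l+3$ terms. Each counts faces of a fixed size at most $k-1=l+1$ on at most $n$ vertices and is at most $n^{l+1}$. Together they are $O(q^{l+1})$. It remains to bound the number $|S|+|D|$ of faces of size $l+2$ of $\Gamma$ that are not safe. Each is a facet of a generator, and so belongs to one of the following classes.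
\begin{enumerate}
\item[(i)] Faces $yy't$: at most $\binom{q+1}2\binom ql=\frac12u(1+O(1/q))$.
\item[(ii)] Faces $yct$ with $c\in B\cup\{\omega\}$: at most $(q+1)^2\binom ql=u(1+O(1/q))$.
\item[(iii)] Faces $yy'ct'$ not covered by Lemma~\ref{lem:safe}. Those with $c=\omega$ number at most $\binom{q+1}2\binom q{l-1}$. Those with $c\in B$ containing $y_*$ number at most $q^2\binom q{l-1}$. For those of the form $\sigma=y_ay_{a'}bt'$ with $w(\sigma)\in t'$, the sum $a+a'$ takes at most $l-1$ values once $t'$ is given, each attained by $\frac{q-1}2$ pairs; so there are at most $q\binom q{l-1}(l-1)\frac q2$ of them. All three bounds are $O(q^{l+1})$.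
\item[(iv)] Facets of generators that are not bulk faces. There are at most $q\binom ql$ turning faces, at most $(q+1)\binom{q+l}l+q+1$ targets of type $2$, and at most $2\binom{q+l}l$ targets of types $3$ and $4$. Each has $l+3$ facets, which gives $O(q^{l+1})$ in total.
\end{enumerate}
Since $q^{l+1}=O(u/q)$, we get $m\le(\frac12+1)u(1+O(1/q))$. Finally $m\,d(\Delta)\le\frac92qu(1+O(1/q))$, and $\frac{l+3}2\big/\frac92=\frac{l+3}9$.
\end{proof}

The bound on the degree loses almost nothing for this complex, since $\alpha_1$ is joined to all other $n-1$ vertices. Class (iv) shows why the passage through the single face $y_*\zeta L$ is affordable: the sources of types $2$, $3$ and $4$ have at most one freely varying vertex outside an $l$-subset of $G$.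

For $l=16$ and large $q$ the ratio exceeds $2$, so the integers $h=h(\Delta)$ and $2md$ satisfy $h\ge2md+1$, while $\widetilde H_{m-1}(\mathcal M(\Delta);\mathbb Z)\ne0$ by Lemma~\ref{lem:frame}(a). This gives counterexamples for the values $m=m_{16,q}$. To reach every large $m$ we take disjoint copies of one such complex and adjust the remainder by single edges.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $l=\delta-2\ge1$, so that $l+3=\delta+1$. The statement for a larger $C$ implies the statement for a smaller one, so we may assume $C>0$. By Proposition~\ref{prop:count} there is an odd $q$ such that $\Delta_0=\Delta_{l,q}$, of dimension $\delta$, has an $m_0$-frame with $h_0>Cm_0d_0$, where $h_0=h(\Delta_0)$ and $d_0=d(\Delta_0)$. Choose an integer $\mu_0\ge1$ with $\mu_0(h_0-Cm_0d_0)\ge Cm_0d_0+1$ and put $m_1=\mu_0m_0$.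

Let $m\ge m_1$ and write $m=\mu m_0+\nu$ with $0\le\nu<m_0$; then $\mu\ge\mu_0$. Let $\Delta$ be the disjoint union of $\mu$ copies of $\Delta_0$ and $\nu$ single edges. It has dimension $\delta$ and, by Lemma~\ref{lem:frame}(b) and (c), an $m$-frame. The Hasse diagram of a single edge has maximum degree $2\le d_0$, so $d(\Delta)=d_0$. Moreover
\[
h(\Delta)\ge\mu h_0=\mu Cm_0d_0+\mu(h_0-Cm_0d_0)\ge\mu Cm_0d_0+Cm_0d_0+1\ge Cm\,d_0+1,
\]
where the last step uses $\nu<m_0$ and $C>0$. Lemma~\ref{lem:frame}(a) completes the proof.
\end{proof}

\begin{thebibliography}{9}

\bibitem{SZ}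
Nicholas A. Scoville and Matthew C. B. Zaremsky,
\emph{Higher connectivity of the Morse complex},
arXiv:2004.10481 (2020).

\end{thebibliography}
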